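\title{Hyperbolicity is invariant under $\mathrm{L}^\infty$ measure equivalence}

\begin{abstract}
We prove that if two finitely generated groups are $\mathrm{L}^\infty$ measure equivalent and one of them is Gromov hyperbolic, then so is the other. A coupling with bounded cocycles provides random Lipschitz maps between the two groups which need not be quasi-isometric embeddings, but which are almost bi-Lipschitz on finite subsets, with an error that depends on the cardinality of the subset and not on its diameter. This is enough to show that polygons are thin relative to their perimeter, and that implies hyperbolicity. The argument still works when the cocycle with values in the hyperbolic group is only integrable. Two examples show that the other cocycle cannot be taken in $\mathrm{L}^p$ for any $p<\infty$, and that integrability cannot be weakened to $\mathrm{L}^p$ with $p<1/2$.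
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\Gamma$ and $\Lambda$ are finitely generated groups with word lengths $|\cdot|_\Gamma$ and $|\cdot|_\Lambda$ coming from finite generating sets; we drop the subscript when the group is clear.

A \emph{measure equivalence coupling} between $\Gamma$ and $\Lambda$ is a tuple $(\Omega,X_\Gamma,X_\Lambda,\mu)$, where $(\Omega,\mu)$ is a standard $\sigma$-finite measure space with $\mu\neq0$ on which $\Gamma$ and $\Lambda$ act by commuting, free, measure-preserving actions, and $X_\Gamma$, $X_\Lambda$ are measurable fundamental domains of finite measure for the actions of $\Gamma$ and of $\Lambda$. (A fundamental domain for $\Gamma$ is a set whose $\Gamma$-translates partition $\Omega$ up to null sets.) The two fundamental domains are part of the data. They define cocycles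
\[
\alpha\colon\Gamma\times X_\Lambda\to\Lambda,\qquad \beta\colon\Lambda\times X_\Gamma\to\Gamma ,
\]
as follows: for $\gamma\in\Gamma$ and almost every $x\in X_\Lambda$, $\alpha(\gamma,x)$ is the unique $\lambda\in\Lambda$ with $\lambda\gamma x\in X_\Lambda$; for $\lambda\in\Lambda$ and almost every $x\in X_\Gamma$, $\beta(\lambda,x)$ is the unique $\gamma\in\Gamma$ with $\gamma\lambda x\in X_\Gamma$. Thus $\gamma$ moves a point out of $X_\Lambda$, and $|\alpha(\gamma,x)|_\Lambda$ is the cost, measured in $\Lambda$, of bringing it back. The coupling is an \emph{$\mathrm{L}^\infty$ coupling} if $|\alpha(\gamma,\cdot)|_\Lambda$ is essentially bounded on $X_\Lambda$ for every $\gamma\in\Gamma$ and $|\beta(\lambda,\cdot)|_\Gamma$ is essentially bounded on $X_\Gamma$ for every $\lambda\in\Lambda$. Since balls in the two groups are finite, this says that each $\alpha(\gamma,\cdot)$ and each $\beta(\lambda,\cdot)$ takes finitely many values off a null set, so the generating sets play no role. The groups are \emph{$\mathrm{L}^\infty$ measure equivalent} if they admit an $\mathrm{L}^\infty$ coupling.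

\begin{example}[Lattices]\label{ex:lattices}
Let $\Gamma$ and $\Lambda$ be lattices in a unimodular, locally compact, second countable group $G$. Take $\Omega=G$ with Haar measure, and let $\lambda$ act by $g\mapsto\lambda g$ and $\gamma$ by $g\mapsto g\gamma^{-1}$. Any choice of Borel fundamental domains gives a coupling. If $X_\Gamma$ is relatively compact, then $\beta$ is bounded: $\beta(\lambda,x)=\gamma$ means $\lambda x\gamma^{-1}\in X_\Gamma$, so $\gamma$ lies in the finite set $\Gamma\cap X_\Gamma^{-1}\lambda X_\Gamma$. Symmetrically, $\alpha$ is bounded if $X_\Lambda$ is relatively compact.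
\end{example}

How much of the large-scale geometry of a group does an $\mathrm{L}^\infty$ coupling remember? Bounded cocycles make the map $\beta(\cdot,x)\colon\Lambda\to\Gamma$ Lipschitz for almost every $x\in X_\Gamma$, and likewise $\alpha(\cdot,x)\colon\Gamma\to\Lambda$ for almost every $x\in X_\Lambda$. If $X_\Gamma=X_\Lambda$, these two maps are inverse to each other, because each of the equations $\alpha(\gamma,x)=\lambda$ and $\beta(\lambda,x)=\gamma$ says that $\lambda\gamma x$ lies in the common domain; then the groups are bi-Lipschitz equivalent and share every quasi-isometry invariant. In general the definition imposes no relation between $X_\Gamma$ and $X_\Lambda$, and $\beta(\cdot,x)$ can collapse arbitrarily long geodesics to a point (Example~\ref{ex:holes}). So one cannot simply quote quasi-isometry invariance, and the following question, which comes from \cite{DKLMT}, needs another argument.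

\medskip
\noindent\emph{If $\Gamma$ and $\Lambda$ are $\mathrm{L}^\infty$ measure equivalent and $\Gamma$ is Gromov hyperbolic, must $\Lambda$ be Gromov hyperbolic?}
\medskip

The case $X_\Gamma=X_\Lambda$ suggests that the answer is yes, and it is.

\begin{theorem}\label{thm:main}
Let $(\Omega,X_\Gamma,X_\Lambda,\mu)$ be an $\mathrm{L}^\infty$ measure equivalence coupling between finitely generated groups $\Gamma$ and $\Lambda$. If $\Gamma$ is Gromov hyperbolic, then so is $\Lambda$.
\end{theorem}

The two cocycles play different roles in the proof, and less is needed of $\beta$.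

\begin{theorem}\label{thm:asym}
Let $\Gamma$ and $\Lambda$ be finitely generated groups with commuting, free, measure-preserving actions on a standard $\sigma$-finite measure space $(\Omega,\mu)$, $\mu\neq0$, and with measurable fundamental domains $X_\Gamma$ and $X_\Lambda$. Assume that $\mu(X_\Gamma)<\infty$, while $\mu(X_\Lambda)\in(0,\infty]$ is arbitrary. Assume that $|\alpha(\gamma,\cdot)|_\Lambda$ is essentially bounded on $X_\Lambda$ for each $\gamma\in\Gamma$, and that $|\beta(\lambda,\cdot)|_\Gamma$ is integrable on $X_\Gamma$ for each $\lambda\in\Lambda$. If $\Gamma$ is Gromov hyperbolic, then so is $\Lambda$.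
\end{theorem}

\begin{proposition}\label{prop:limits}
\begin{enumerate}
\item[(a)] For every $p\in(0,\infty)$ there is a measure equivalence coupling between a hyperbolic group $\Gamma$ and a non-hyperbolic group $\Lambda$ with $|\beta(\lambda,\cdot)|\in\mathrm{L}^\infty$ for all $\lambda$ and $|\alpha(\gamma,\cdot)|\in\mathrm{L}^p$ for all $\gamma$.
\item[(b)] There is a measure equivalence coupling between $\Gamma=\mathbb{Z}$ and $\Lambda=\mathbb{Z}^2$ with $X_\Gamma=X_\Lambda$, with $|\alpha(\gamma,\cdot)|\in\mathrm{L}^\infty$ for all $\gamma$, and with $|\beta(\lambda,\cdot)|\in\mathrm{L}^p$ for all $\lambda$ and all $p\in(0,1/2)$.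
\end{enumerate}
\end{proposition}

Hence in Theorem~\ref{thm:asym} the condition $\mathrm{L}^\infty$ on $\alpha$ cannot be weakened to $\mathrm{L}^p$ for any $p<\infty$, and the condition $\mathrm{L}^1$ on $\beta$ cannot be weakened to $\mathrm{L}^p$ with $p<1/2$. The range $1/2\le p<1$ for $\beta$ is not settled here.

The proof of Theorem~\ref{thm:main} has three parts. For a random point $x\in X_\Gamma$, the map $g_x=\beta(\cdot,x)$ has a Lipschitz approximate left inverse, and the error at $\lambda$ is a finite random variable whose law does not depend on $\lambda$. A union bound then controls the error on any set of $N$ points, however far apart, by a constant that depends only on $N$ (Section~\ref{sec:maps}). To decide whether a polygon of perimeter $R$ in $\Lambda$ is thin up to an error $O(\varepsilon R)$, it suffices to look at about $1/\varepsilon$ points; we send them to $\Gamma$, and from there to a tree (Sections~\ref{sec:Z2} and~\ref{sec:samples}). Finally, a geodesic space in which all large polygons of perimeter at most $R$ are $R/1000$-thin is hyperbolic (Section~\ref{sec:gap}). Section~\ref{sec:proofs} assembles the proofs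 of both theorems, and Section~\ref{sec:limits} proves Proposition~\ref{prop:limits}.

\section{Metrics, trees and cocycles}\label{sec:prelim}

\subsection*{Word metrics} Fix finite symmetric generating sets. We use the right-invariant metric $d(\lambda,\lambda')=|\lambda'\lambda^{-1}|$ on $\Lambda$, and the same formula on $\Gamma$, because this is the form in which the cocycle identity produces distances. Inversion is an isometry onto the left-invariant word metric. Let $X$ be the Cayley graph of $\Lambda$: its vertex set is $\Lambda$, and two vertices at distance $1$, that is, $\lambda$ and $s\lambda\neq\lambda$ with $s$ a generator, are joined by an edge of length $1$. It is a geodesic space whose metric extends $d$.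

\subsection*{Hyperbolicity and trees} A geodesic space is \emph{hyperbolic} if there is $\delta\ge0$ such that each side of every geodesic triangle lies in the closed $\delta$-neighborhood of the union of the other two sides. A finitely generated group is hyperbolic if its Cayley graph is. A \emph{real tree} is a geodesic space for which $\delta=0$ works; two points $a,b$ of a real tree are joined by a unique geodesic $[a,b]$. We use two properties of a real tree $T$.
\begin{itemize}
\item[(T1)] \emph{Medians.} For $a,b,c\in T$ there is a point $z\in[a,b]\cap[b,c]\cap[c,a]$. Indeed, the connected set $[a,b]$ is the union of the nonempty closed sets $[a,b]\cap[c,a]$ and $[a,b]\cap[b,c]$, which therefore meet.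
\item[(T2)] \emph{Chains.} If $a_0,\dots,a_n\in T$, $n\ge0$, satisfy $d(a_i,a_{i+1})\le r$ for all $i$, then every point of $[a_0,a_n]$ is within $r/2$ of some $a_i$. Indeed, $[a_0,a_n]\subset[a_0,a_{n-1}]\cup[a_{n-1},a_n]$, so by induction a point of $[a_0,a_n]$ lies on some $[a_i,a_{i+1}]$ when $n\ge1$.
\end{itemize}
Hyperbolicity of $\Gamma$ enters the proof only through Gromov's tree approximation theorem \cite[Ch.~2, Thm.~12]{GdlH}, in the following form.

\begin{theorem}[Tree approximation]\label{thm:tree}
Let $\Gamma$ be a hyperbolic group. For every $N$ there is a constant $c_N$ such that for every subset $Q\subset\Gamma$ with at most $N$ elements there are a real tree $T$ and a map $\Phi\colon Q\to T$ with $|d(\Phi(a),\Phi(b))-d(a,b)|\le c_N$ for all $a,b\in Q$.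
\end{theorem}

The constant depends on the cardinality of $Q$ and not on its diameter. The coupling will give a statement of the same shape (Proposition~\ref{prop:finite}), and the two can be composed.

\subsection*{Null sets and the induced actions} Consider the setting of Theorem~\ref{thm:asym}, which contains that of Theorem~\ref{thm:main}. The hypotheses amount to countably many statements that hold off null sets. Since $\Gamma\times\Lambda$ is countable, the union of all translates of these null sets is an invariant null set, which we discard. From now on both actions are free everywhere, every point of $\Omega$ lies in exactly one $\Gamma$-translate of $X_\Gamma$ and in exactly one $\Lambda$-translate of $X_\Lambda$, and all essential bounds on the cocycles hold everywhere.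

Put $\gamma\cdot y=\alpha(\gamma,y)\gamma y$ for $y\in X_\Lambda$ and $\lambda\cdot x=\beta(\lambda,x)\lambda x$ for $x\in X_\Gamma$; the dot distinguishes these from the actions on $\Omega$. Since the actions on $\Omega$ commute,
\[
\beta(\lambda_1,\lambda_2\cdot x)\,\beta(\lambda_2,x)\,\lambda_1\lambda_2x=\beta(\lambda_1,\lambda_2\cdot x)\,\lambda_1(\lambda_2\cdot x)=\lambda_1\cdot(\lambda_2\cdot x)\in X_\Gamma .
\]
By uniqueness, $(\lambda_1\lambda_2)\cdot x=\lambda_1\cdot(\lambda_2\cdot x)$, and the second of the \emph{cocycle identities}
\begin{equation}\label{eq:cocycle}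
\alpha(\gamma_1\gamma_2,y)=\alpha(\gamma_1,\gamma_2\cdot y)\,\alpha(\gamma_2,y),\qquad
\beta(\lambda_1\lambda_2,x)=\beta(\lambda_1,\lambda_2\cdot x)\,\beta(\lambda_2,x)
\end{equation}
holds; the first follows by exchanging the two groups. The action of $\Lambda$ on $X_\Gamma$ preserves $\mu|_{X_\Gamma}$: each $\lambda$ acts as a bijection which on the piece $\{x:\beta(\lambda,x)=\gamma\}$ agrees with the measure-preserving map $\gamma\lambda$. We have $\mu(X_\Gamma)>0$ because countably many translates of $X_\Gamma$ cover $\Omega$, and $\mu(X_\Gamma)<\infty$ by hypothesis. So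
\[
\nu=\mu(X_\Gamma)^{-1}\,\mu|_{X_\Gamma}
\]
is a $\Lambda$-invariant probability measure on $X_\Gamma$.

Let $K\ge1$ bound $|\alpha(s,\cdot)|$ for all generators $s$ of $\Gamma$. Writing $\gamma$ as a product of $|\gamma|$ generators and applying \eqref{eq:cocycle} repeatedly gives
\begin{equation}\label{eq:alphabound}
|\alpha(\gamma,y)|\le K|\gamma|\qquad(\gamma\in\Gamma,\ y\in X_\Lambda).
\end{equation}
For an $\mathrm{L}^\infty$ coupling we take $K$ so large that it also bounds $|\beta(s,\cdot)|$ for the generators $s$ of $\Lambda$; then $|\beta(\lambda,x)|\le K|\lambda|$ for all $\lambda$ and $x$.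

\section{Two random maps and their defect}\label{sec:maps}

Fix $x\in X_\Gamma$ and consider the pairs $(\gamma,\lambda)\in\Gamma\times\Lambda$. Those with $\gamma\lambda x\in X_\Gamma$ form the graph of a map from $\Lambda$ to $\Gamma$, and those with $\gamma\lambda x\in X_\Lambda$ form the graph of a map from $\Gamma$ to $\Lambda$:
\begin{align*}
g_x\colon\Lambda\to\Gamma,&\qquad g_x(\lambda)=\beta(\lambda,x),\\
f_x\colon\Gamma\to\Lambda,&\qquad f_x(\gamma)=\text{the unique }\lambda\text{ with }\lambda\gamma x\in X_\Lambda .
\end{align*}
If $X_\Gamma=X_\Lambda$ the two graphs coincide. In general we measure their discrepancy by the \emph{defect}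
\[
D\colon X_\Gamma\to\{0,1,2,\dots\},\qquad D(x)=|f_x(e)|,
\]
the length of the element of $\Lambda$ that carries $x$ into $X_\Lambda$. The function $D$ is measurable, since $\{D\le S\}$ is the intersection of $X_\Gamma$ with the finite union of the sets $\lambda^{-1}X_\Lambda$, $|\lambda|\le S$.

\begin{lemma}\label{lem:maps}
In the setting of Theorem~\ref{thm:asym}, let $x\in X_\Gamma$ and $\lambda,\lambda'\in\Lambda$.
\begin{enumerate}
\item[(i)] $d(g_x(\lambda),g_x(\lambda'))=|\beta(\lambda'\lambda^{-1},\lambda\cdot x)|$. For an $\mathrm{L}^\infty$ coupling, $g_x$ is $K$-Lipschitz.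
\item[(ii)] $f_x$ is $K$-Lipschitz.
\item[(iii)] $d(\lambda,f_x(g_x(\lambda)))=D(\lambda\cdot x)$.
\item[(iv)] $d(\lambda,\lambda')\le K\,d(g_x(\lambda),g_x(\lambda'))+D(\lambda\cdot x)+D(\lambda'\cdot x)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Apply \eqref{eq:cocycle} to $\lambda'=(\lambda'\lambda^{-1})\lambda$ to get $g_x(\lambda')g_x(\lambda)^{-1}=\beta(\lambda'\lambda^{-1},\lambda\cdot x)$.

(ii) Let $\gamma,\gamma'\in\Gamma$ and $y=f_x(\gamma)\gamma x\in X_\Lambda$. Since the actions commute,
\[
f_x(\gamma')f_x(\gamma)^{-1}\,(\gamma'\gamma^{-1})\,y=f_x(\gamma')\gamma'x\in X_\Lambda .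
\]
Hence $f_x(\gamma')f_x(\gamma)^{-1}=\alpha(\gamma'\gamma^{-1},y)$, and \eqref{eq:alphabound} bounds its length by $K\,d(\gamma,\gamma')$.

(iii) Let $\lambda_1\in\Lambda$ be the element with $\lambda_1(\lambda\cdot x)\in X_\Lambda$, so that $D(\lambda\cdot x)=|\lambda_1|$. We have $\lambda_1(\lambda\cdot x)=\lambda_1\lambda\,g_x(\lambda)\,x$, so $f_x(g_x(\lambda))=\lambda_1\lambda$, and $d(\lambda,\lambda_1\lambda)=|\lambda_1|$.

(iv) Pass from $\lambda$ to $f_x(g_x(\lambda))$, to $f_x(g_x(\lambda'))$, to $\lambda'$, and use (iii), (ii), (iii).
\end{proof}

If $D$ is bounded and the coupling is $\mathrm{L}^\infty$, then (i) and (iv) make $g_x$ a quasi-isometric embedding. Boundedness of $D$ means that $X_\Gamma$ is covered by finitely many $\Lambda$-translates of $X_\Lambda$, and the $\mathrm{L}^\infty$ condition does not force this.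

\begin{example}\label{ex:holes}
Let $\Gamma=\Lambda=\mathbb{Z}$. Let $\Xi$ be the set of sequences $\xi\in\{0,1\}^{\mathbb{Z}}$ with at least one entry $1$, with the fair coin measure $m$ and the shift $(T\xi)_n=\xi_{n+1}$. Let $\varphi(\xi)=\min\{|n|:\xi_n=1\}$. Then $\varphi(T^\lambda\xi)$ is the distance from $\lambda$ to the set $\{n:\xi_n=1\}$, a $1$-Lipschitz function of $\lambda$. On $\Omega=\Xi\times\mathbb{Z}$, with the product of $m$ and counting measure, let
\[
\lambda(\xi,k)=(T^\lambda\xi,k+\lambda),\quad\gamma(\xi,k)=(\xi,k-\gamma),\quad X_\Lambda=\Xi\times\{0\},\quad X_\Gamma=\{(\xi,\varphi(\xi)):\xi\in\Xi\}.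
\]
Both domains have measure $1$. For $x=(\xi,\varphi(\xi))$ we find $\alpha(\gamma,\cdot)=\gamma$, $D(x)=\varphi(\xi)$ and
\[
g_x(\lambda)=\beta(\lambda,x)=\lambda+\varphi(\xi)-\varphi(T^\lambda\xi),
\]
so $|\beta(\lambda,x)|\le2|\lambda|$ and the coupling is $\mathrm{L}^\infty$. If $\xi_a=1$ and $\xi_n=0$ for $a<n<a+2r$, then $\varphi(T^\lambda\xi)=\lambda-a$ for $a\le\lambda\le a+r$, and $g_x$ is constant on that interval. Almost every $\xi$ contains such patterns for every $r$. So for almost every $x$ the map $g_x$ is not a quasi-isometric embedding.
\end{example}

What survives is a statement about laws. The function $D$ is finite, so $\nu\{D>S\}\to0$ as $S\to\infty$, and by invariance of $\nu$ the random variable $x\mapsto D(\lambda\cdot x)$ has the same law for every $\lambda$. Therefore, for every finite set $F\subset\Lambda$,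
\begin{equation}\label{eq:union}
\nu\{x: D(\lambda\cdot x)>S\text{ for some }\lambda\in F\}\le|F|\;\nu\{D>S\}.
\end{equation}
The right side sees only the cardinality of $F$. No single $x$ need be good for all of $\Lambda$, but each finite set has a good $x$ of its own.

\begin{proposition}\label{prop:finite}
Let $\Gamma$ and $\Lambda$ be $\mathrm{L}^\infty$ measure equivalent; no hyperbolicity is assumed. There are a constant $K\ge1$ and, for each $N$, a constant $C_N$ such that every subset $F\subset\Lambda$ with at most $N$ elements admits a map $g\colon F\to\Gamma$ with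
\[
K^{-1}d(\lambda,\lambda')-C_N\le d(g(\lambda),g(\lambda'))\le K\,d(\lambda,\lambda')\qquad(\lambda,\lambda'\in F).
\]
The constant $C_N$ does not depend on the diameter of $F$.
\end{proposition}

\begin{proof}
Choose $S$ with $\nu\{D>S\}<1/N$. By \eqref{eq:union} there is $x$ with $D(\lambda\cdot x)\le S$ for all $\lambda\in F$. Take $g=g_x|_F$ and $C_N=2S/K$, and apply Lemma~\ref{lem:maps}(i) and (iv).
\end{proof}

\section{The smallest case: $\mathbb{Z}$ and $\mathbb{Z}^2$}\label{sec:Z2}

We show by hand that $\Gamma=\mathbb{Z}$ and $\Lambda=\mathbb{Z}^2$, with their standard generators, are not $\mathrm{L}^\infty$ measure equivalent. Here $\Gamma$ already lies in the real tree $\mathbb{R}$, so no tree approximation is needed.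

Suppose that a coupling exists, and let $K$ and $C_N$ be as in Proposition~\ref{prop:finite}. Fix an integer $m>2K^2$ and let $\rho$ be a positive integer. The boundary of the square $[0,m\rho]^2$ is the union of two geodesics from $o=(0,0)$ to $b=(m\rho,m\rho)$, and the corner $a=(m\rho,0)$ of the first is at distance at least $m\rho$ from the second. Let $F$ be the set of the $4m$ boundary points whose coordinates are multiples of $\rho$, and let $g\colon F\to\mathbb{Z}$ be given by the proposition. Neighboring points of $F$ have images at distance at most $K\rho$.

Let $z$ be the middle one of the three numbers $g(o),g(a),g(b)$. It lies between any two of them. By (T2), applied to the images of the points of $F$ along the bottom edge, along the right edge, and along the second geodesic, there are points $\lambda_1,\lambda_2,\lambda_3\in F$ on these three paths with $|g(\lambda_i)-z|\le K\rho/2$. The lower bound in the proposition shows that $\lambda_1,\lambda_2,\lambda_3$ are pairwise within $A=K^2\rho+KC_{4m}$. Since $a$ lies on a geodesic from $\lambda_1$ to $\lambda_2$, we get $d(a,\lambda_1)\le A$, and so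
\[
m\rho\le d(a,\lambda_3)\le2A=2K^2\rho+2KC_{4m}.
\]
This fails for large $\rho$. The order of the choices is the point: the number of samples is fixed in terms of $K$ alone, this fixes the additive error, and only then does the scale $\rho$ tend to infinity.

\section{Thinness of polygons from finitely many samples}\label{sec:samples}

The same argument applies to any polygon in $\Lambda$ once $\mathbb{R}$ is replaced by an approximating tree. In this paper a \emph{polygon} in a geodesic space is a cyclic sequence of at least two and at most six geodesic segments, its \emph{sides}, each ending where the next begins; sides of length $0$ are allowed. Its \emph{perimeter} is the sum of the lengths of the sides. It is \emph{$\theta$-thin} if every point of each side is within distance $\theta$ of a point on another side. Section~\ref{sec:gap} explains why we go up to six sides.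

The corners of a polygon in the Cayley graph $X$ need not be vertices, so we fix for every point $p\in X$ a nearest vertex $\bar p\in\Lambda$; then $d(p,\bar p)\le1/2$ and $|d(\bar p,\bar q)-d(p,q)|\le1$. Let $P$ be a polygon in $X$ and let $\rho>0$. On a side $\sigma\colon[0,\ell]\to X$, parametrized by arclength, put $n=\lfloor\ell/\rho\rfloor+1$ and mark the points $p_i=\sigma(i\rho)$ for $0\le i<n$ and $p_n=\sigma(\ell)$. The vertices $\bar p_0,\dots,\bar p_n$ are the \emph{$\rho$-samples} of $\sigma$, and $\bar p_i,\bar p_{i+1}$ are \emph{consecutive}. The last sample of a side is the first sample of the next side. A side of length $\ell$ has at most $\ell/\rho+2$ marked points. Hence, if $P$ has perimeter at most $R$ and $\rho=\varepsilon R$, the total number of marked points is at most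
\begin{equation}\label{eq:N}
N(\varepsilon)=\lfloor1/\varepsilon\rfloor+12,
\end{equation}
which does not depend on $R$.

\begin{lemma}\label{lem:samples}
Let $\Gamma$ be hyperbolic, let $P$ be a polygon in $X$, let $\rho>0$, and let $F$ be the set of all $\rho$-samples of $P$, with $|F|\le N$. Let $g\colon F\to\Gamma$ be a map and let $K,C,L\ge0$ be such that
\begin{enumerate}
\item[(A)] $d(\lambda,\lambda')\le K\,d(g(\lambda),g(\lambda'))+C$ for all $\lambda,\lambda'\in F$;
\item[(B)] $d(g(\lambda),g(\lambda'))\le L$ whenever $\lambda,\lambda'$ are consecutive samples of a side.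
\end{enumerate}
Then $P$ is $\theta$-thin with $\theta=2KL+\rho+4Kc_N+2C+2$.
\end{lemma}

\begin{proof}
Let $\Phi\colon g(F)\to T$ be a tree approximation with error $c=c_N$ as in Theorem~\ref{thm:tree}, and write $q(p)=\Phi(g(\bar p))$ for a marked point $p$. By (B), consecutive marked points of a side have $q$-images at distance at most $L+c$.

Fix a side $\sigma$ with marked points $p_0,\dots,p_n$ and an index $j$. Let $z$ be a median of $q(p_0),q(p_j),q(p_n)$ as in (T1). Apply (T2) to three chains: $q(p_0),\dots,q(p_j)$; $q(p_j),\dots,q(p_n)$; and the chain from $q(p_n)$ to $q(p_0)$ formed by the images of the marked points of the remaining sides, taken in cyclic order. We obtain indices $k\le j\le l$ and a marked point $p'$ on a side other than $\sigma$ such that $q(p_k)$, $q(p_l)$ and $q(p')$ are all within $(L+c)/2$ of $z$. These three points are pairwise within $L+c$ in $T$, so $g(\bar p_k),g(\bar p_l),g(\bar p')$ are pairwise within $L+2c$ in $\Gamma$. By (A), $\bar p_k,\bar p_l,\bar p'$ are pairwise within $A=K(L+2c)+C$, and so $p_k,p_l,p'$ are pairwise within $A+1$.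

The point $q(p_j)$ itself has not been shown to be close to $z$, and this is where we use that $\sigma$ is a geodesic: $p_j$ lies on $\sigma$ between $p_k$ and $p_l$, so $d(p_j,p_k)\le d(p_k,p_l)\le A+1$. Thus $d(p_j,p')\le2A+2$. Every point of $\sigma$ is within $\rho$ of some $p_j$, so $P$ is $(2A+2+\rho)$-thin.
\end{proof}

The two hypotheses are of different kinds. The lower bound (A) is needed for all pairs of samples, since we do not know in advance which three come together in the tree. The upper bound (B) is needed only for consecutive samples, and only in the form $L\le JR$ with $J$ small. This slack is what Theorem~\ref{thm:asym} exploits.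

\section{Small linear thinness implies hyperbolicity}\label{sec:gap}

Lemma~\ref{lem:samples} cannot give a bounded thinness constant directly: a bounded mesh $\rho$ requires a number of samples that grows with $R$, and then $c_N$ and $C$ are no longer constants. It gives thinness $\eta R$ with $\eta$ as small as we like. For comparison, in any geodesic space a polygon of perimeter at most $R$ is $R/4$-thin, because a side has length at most $R/2$ and its endpoints lie on other sides; the squares of Section~\ref{sec:Z2} show that in $\mathbb{Z}^2$ the factor $1/4$ cannot be improved. The next lemma, a form of a well-known theorem of Gromov, says that a small factor forces hyperbolicity. We give a direct proof.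

\begin{lemma}\label{lem:gap}
Let $Y$ be a geodesic space and let $R_0>0$. Suppose that for every $R\ge R_0$, every polygon in $Y$ of perimeter at most $R$ is $R/1000$-thin. Then $Y$ is hyperbolic.
\end{lemma}

The difficulty is that a triangle may be far longer than it is wide, and then the hypothesis applied to the triangle itself says nothing useful. We therefore measure the width $W$ of the triangle and apply the hypothesis only to polygons of perimeter comparable to $W$: quadrilaterals near the corners, and the hexagon that remains when the corners are cut off.

\begin{proof}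
Take a geodesic triangle with vertices $u,v,w$. Let $\sigma_{uv}$ be the side from $u$ to $v$ parametrized by arclength from $u$, let $\sigma_{vu}$ be its reverse, and likewise for the other sides. Put
\[
\ell_u=\tfrac12\bigl(d(u,v)+d(u,w)-d(v,w)\bigr)\ge0
\]
and define $\ell_v,\ell_w$ by permuting the vertices, so that $d(u,v)=\ell_u+\ell_v$, $d(u,w)=\ell_u+\ell_w$ and $d(v,w)=\ell_v+\ell_w$. Let $W_u$ be the maximum of $d(\sigma_{uv}(t),\sigma_{uw}(t))$ over $t\in[0,\ell_u]$, define $W_v,W_w$ in the same way, and let $W=\max(W_u,W_v,W_w)$. Each side lies in the $W$-neighborhood of the other two: $\sigma_{uv}(t)$ is within $W$ of $\sigma_{uw}(t)$ if $t\le\ell_u$, and otherwise it equals $\sigma_{vu}(t')$ with $t'=d(u,v)-t\le\ell_v$ and is within $W$ of $\sigma_{vw}(t')$. So it suffices to prove that $W<R_0$.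

Suppose that $W\ge R_0$, and put $\kappa=W/50$. The hypothesis with $R=20W$ says that every polygon of perimeter at most $20W$ is $\kappa$-thin. One observation is used twice: for $t\in[0,\ell_u]$ and $r\ge0$,
\begin{equation}\label{eq:sync}
d(\sigma_{uv}(t),\sigma_{uw}(s))\le r\ \text{ for some }s\quad\Longrightarrow\quad d(\sigma_{uv}(t),\sigma_{uw}(t))\le2r,
\end{equation}
because comparing distances to $u$ gives $|s-t|\le r$.

\emph{Step 1: near a corner the two sides are $2\kappa$-close.} We claim that if $t\ge0$ and $t+2W\le\ell_u$, then $d(\sigma_{uv}(t),\sigma_{uw}(t))\le2\kappa$; the same then holds at $v$ and $w$. Let $t^-=\max(0,t-2W)$ and $t^+=t+2W$. Consider the quadrilateral formed by $\sigma_{uv}[t^-,t^+]$, $\sigma_{uw}[t^-,t^+]$ and two connecting geodesics, from $\sigma_{uv}(t^\pm)$ to $\sigma_{uw}(t^\pm)$. Since $t^\pm\in[0,\ell_u]$, the connectors have length at most $W$, and the perimeter is at most $4W+4W+2W=10W$. So $a=\sigma_{uv}(t)$ is within $\kappa$ of a point $a'$ on one of the other three sides. If $a'$ were on the connector at $t^+$, then $2W=d(a,\sigma_{uv}(t^+))\le\kappa+W$, which is false. If $t\ge2W$, then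 $d(a,\sigma_{uv}(t^-))=2W$ and the same inequality excludes the connector at $t^-$. If $t<2W$, that connector is the single point $u=\sigma_{uw}(0)$. In all cases $a'$ lies on $\sigma_{uw}$, and \eqref{eq:sync} gives the claim.

\emph{Step 2: the central hexagon.} Let $s_u=\max(0,\ell_u-2W)$, and define $s_v,s_w$ likewise. Then $d(\sigma_{uv}(s_u),\sigma_{uw}(s_u))\le2\kappa$, by Step 1 if $s_u>0$ and trivially if $s_u=0$. Remove from the two sides at each corner the initial pieces of length $s_u$, $s_v$, $s_w$ respectively. The three remaining segments are the \emph{long sides} of a hexagon whose \emph{short sides} are geodesics of length at most $2\kappa$, one at each corner (Figure~\ref{fig:hexagon}). The long side on $\sigma_{uv}$ has length $(\ell_u-s_u)+(\ell_v-s_v)\le4W$, and the same bound holds for the other two. The perimeter is at most $12W+6\kappa\le20W$, so the hexagon is $\kappa$-thin.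

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw (100:1.5)--(90:3.3)--(80:1.5) (200:1.5)--(210:3.3)--(220:1.5) (320:1.5)--(330:3.3)--(340:1.5);
\draw[very thick] (100:1.5)--(200:1.5) (220:1.5)--(320:1.5) (340:1.5)--(80:1.5);
\draw[thick,densely dotted] (80:1.5)--(100:1.5) (200:1.5)--(220:1.5) (320:1.5)--(340:1.5);
\node[above] at (90:3.3) {$u$};
\node[left] at (210:3.3) {$v$};
\node[right] at (330:3.3) {$w$};
\fill (-0.605,0.88) circle (2pt) node[left] {$p$};
\fill (0.605,0.88) circle (2pt) node[right] {$p^*$};
\end{tikzpicture}
\caption{A geodesic triangle $uvw$ with its three corners cut off. The hexagon that remains has three long sides (thick) on the sides of the triangle and three short sides (dotted). Its perimeter is comparable to the width $d(p,p^*)$ of the triangle, however long the corners are.}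
\label{fig:hexagon}
\end{figure}

\emph{Step 3: the widest pair.} After renaming the vertices, $W=d(p,p^*)$ with $p=\sigma_{uv}(t_0)$, $p^*=\sigma_{uw}(t_0)$ and $t_0\in[0,\ell_u]$. Put $\tau=\ell_u-t_0\ge0$. If $t_0+2W\le\ell_u$, Step 1 gives $W\le2\kappa$, which is false. So $s_u\le t_0\le\ell_u$, and $p,p^*$ lie on long sides of the hexagon. The point $p$ is within $\kappa$ of one of the other five sides. Two of these lie on $\sigma_{uw}$ and $\sigma_{vw}$, and each of the three short ones has length at most $2\kappa$ and an endpoint on $\sigma_{uw}$ or $\sigma_{vw}$. So $p$ is within $3\kappa$ of a point of $\sigma_{uw}$ or of $\sigma_{vw}$. In the first case \eqref{eq:sync} gives $W\le6\kappa$, which is false. Hence there is $r\in\sigma_{vw}$ with $d(p,r)\le3\kappa$, and, exchanging $v$ and $w$, there is $r^*\in\sigma_{vw}$ with $d(p^*,r^*)\le3\kappa$.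

It remains to see that $r$ and $r^*$ are close. Since $d(v,p)=\ell_v+\tau$ and $d(w,p^*)=\ell_w+\tau$, and since $d(v,\cdot)+d(w,\cdot)=\ell_v+\ell_w$ on $\sigma_{vw}$,
\[
|d(v,r)-(\ell_v+\tau)|\le3\kappa,\qquad|d(v,r^*)-(\ell_v-\tau)|\le3\kappa,\qquad d(w,r)\le\ell_w-\tau+3\kappa .
\]
The first two inequalities give $d(r,r^*)\le2\tau+6\kappa$. The third bounds $\tau$:
\[
\ell_u+\ell_w=d(u,w)\le d(u,p)+d(p,r)+d(r,w)\le(\ell_u-\tau)+3\kappa+(\ell_w-\tau+3\kappa),
\]
so $\tau\le3\kappa$. Therefore $d(r,r^*)\le12\kappa$ and $W=d(p,p^*)\le3\kappa+12\kappa+3\kappa=\tfrac{18}{50}W$, a contradiction.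
\end{proof}

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:asym}}\label{sec:proofs}

By Lemma~\ref{lem:gap}, both theorems follow once we show, for $\eta=1/1000$, that there is $R_0$ such that for all $R\ge R_0$ every polygon in $X$ of perimeter at most $R$ is $\eta R$-thin. The value of $\eta$ plays no role in what follows: the statement holds for every $\eta>0$. Theorem~\ref{thm:main} is a special case of Theorem~\ref{thm:asym}, but its proof is shorter and shows what has to be replaced.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $K$ and $C_N$ be as in Proposition~\ref{prop:finite}. Choose $\varepsilon>0$ with $(2K^2+1)\varepsilon\le\eta/2$ and let $N=N(\varepsilon)$ be as in \eqref{eq:N}. Let $P$ be a polygon of perimeter at most $R$, let $\rho=\varepsilon R$, and let $g$ be the map that the proposition provides on the set $F$ of $\rho$-samples. Then (A) holds with $C=KC_N$. Consecutive samples are at distance at most $\rho+1$, so (B) holds with $L=K(\varepsilon R+1)$. By Lemma~\ref{lem:samples}, $P$ is $\theta$-thin with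
\[
\theta=(2K^2+1)\varepsilon R+\bigl(2K^2+4Kc_N+2KC_N+2\bigr).
\]
The bracket does not depend on $P$ or $R$, so it is at most $\eta R/2$ for $R\ge R_0$, and $\theta\le\eta R$.
\end{proof}

Now let $\beta$ be only integrable. Lemma~\ref{lem:maps}(iv) and the union bound \eqref{eq:union} did not use any bound on $\beta$, so (A) is available as before, and only (B) needs a new argument. Let
\[
h(x)=\sum_s|\beta(s,x)|,\qquad\text{the sum over the generators $s$ of $\Lambda$};
\]
then $h\in\mathrm{L}^1(\nu)$. By Lemma~\ref{lem:maps}(i), one step from $w$ to $sw$ in $\Lambda$ moves $g_x$ by at most $h(w\cdot x)$, so the expected displacement between two consecutive samples is about $\|h\|_1\,\varepsilon R$ at most. Markov's inequality for each of the $1/\varepsilon$ consecutive pairs, followed by a union bound, loses the factor $1/\varepsilon$ and gives only $L\approx\|h\|_1R$, with no small constant. The remedy is to truncate. Steps with $h\le M$ are treated as in the bounded case, and the steps with $h>M$ are summed once over the whole polygon, where their total is small compared with $R$ because the tail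
\[
\tau(M)=\int_{\{h>M\}}h\,d\nu
\]
tends to $0$ as $M\to\infty$, by dominated convergence.

\begin{proof}[Proof of Theorem~\ref{thm:asym}]
Choose constants in the following order: $\kappa=\eta/(8K)$; then $M\ge1$ with $4\tau(M)\le\kappa$; then $\varepsilon>0$ with $(2KM+1)\varepsilon\le\eta/4$, and $N=N(\varepsilon)$; then $S$ with $\nu\{D>S\}<1/(2N)$. Let $R\ge N$, let $P$ be a polygon of perimeter at most $R$, let $\rho=\varepsilon R$, and let $F$ be the set of $\rho$-samples.

By \eqref{eq:union}, the set of $x$ with $D(\lambda\cdot x)>S$ for some $\lambda\in F$ has measure less than $1/2$. Outside it, $g_x$ satisfies (A) with $C=2S$, by Lemma~\ref{lem:maps}(iv).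

For each pair of consecutive marked points $p,p'$ fix a shortest edge path in $X$ from $\bar p$ to $\bar p'$. It has at most $d(p,p')+1\le\varepsilon R+1$ steps. There are at most $N$ such pairs and the distances $d(p,p')$ add up to the perimeter, so all these paths together have at most $R+N\le2R$ steps. Let $\Sigma(x)$ be the sum of $(h\,1_{\{h>M\}})(w\cdot x)$ over all steps of all these paths, where $w$ is the vertex at which the step starts. The vertices $w$ do not depend on $x$, so invariance of $\nu$ gives $\int\Sigma\,d\nu\le2R\,\tau(M)$, and Markov's inequality gives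
\[
\nu\{\Sigma>\kappa R\}\le\frac{2\tau(M)}{\kappa}\le\frac12 .
\]
If $\Sigma(x)\le\kappa R$, then $h\le M+h\,1_{\{h>M\}}$, summed along the path between two consecutive samples, shows that $g_x$ satisfies (B) with $L=M(\varepsilon R+1)+\kappa R$.

The two exceptional sets have total measure less than $1$, so some $x$ avoids both. By Lemma~\ref{lem:samples}, $P$ is $\theta$-thin with
\[
\theta=(2KM+1)\varepsilon R+2K\kappa R+\bigl(2KM+4Kc_N+4S+2\bigr)\le\tfrac{\eta}{2}R+\bigl(2KM+4Kc_N+4S+2\bigr),
\]
and $\theta\le\eta R$ for all $R$ larger than a constant $R_0\ge N$ independent of $P$.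
\end{proof}

\begin{remark}[The hypotheses]\label{rem:hyp}
The measure of $X_\Lambda$ never enters. Finiteness of $\mu(X_\Gamma)$ makes $\nu$ a probability measure, and it cannot be dropped: let $\Gamma$ be trivial and let $\Lambda=\mathbb{Z}^2$ act on $\Omega=X_\Gamma=\mathbb{Z}^2$ with counting measure and $X_\Lambda=\{0\}$; both cocycles are trivial. The asymmetry between the cocycles has a visible source. The cocycle $\beta$ is evaluated at points $w\cdot x$ with $w$ fixed before $x$ is chosen, so averages over $x$ control it. The cocycle $\alpha$ is evaluated along a word for $g_x(\lambda')g_x(\lambda)^{-1}$, which depends on $x$, so the proof needs the pointwise bound \eqref{eq:alphabound}.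
\end{remark}

\section{The limits of Theorem~\ref{thm:asym}}\label{sec:limits}

\subsection*{Proof of Proposition~\ref{prop:limits}(a): lattices in $\operatorname{Isom}(\mathbb{H}^n)$}

We couple a uniform and a non-uniform lattice as in Example~\ref{ex:lattices}. The cocycle $\alpha$ is large only for points deep in a cusp: at depth $t$ it is at most of order $e^t$, while the volume beyond depth $t$ is of order $e^{-(n-1)t}$. A large dimension then gives high integrability.

Fix $n\ge3$ with $n-1>p$, let $G=\operatorname{Isom}(\mathbb{H}^n)$, and fix $o\in\mathbb{H}^n$. By the theorem of Borel and Harish-Chandra, $G$ contains a uniform lattice $\Gamma$ and a non-uniform lattice $\Lambda$; they arise, for example, from the forms $\sum_{i\le n}x_i^2-\sqrt2\,x_0^2$ over $\mathbb{Z}[\sqrt2]$ and $\sum_{i\le n}x_i^2-x_0^2$ over $\mathbb{Z}$. A group containing a lattice is unimodular, so the Haar measure $\mu$ is invariant on both sides. The group $\Gamma$ acts properly and cocompactly on $\mathbb{H}^n$, so by the \v{S}varc--Milnor lemma it is finitely generated and quasi-isometric to $\mathbb{H}^n$, hence hyperbolic.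

\emph{Choosing fundamental domains.} If a countable group acts freely with a Borel fundamental domain and $U$ is a Borel set meeting every orbit, then $U$ contains a Borel fundamental domain: enumerate the group and move each point of the given domain by the first element that brings it into $U$. Since $G/\Gamma$ is compact, a compact set meets every $\Gamma$-orbit, so we may take $X_\Gamma$ relatively compact. By Example~\ref{ex:lattices}, each $|\beta(\lambda,\cdot)|$ is bounded.

\emph{Cusps.} We recall the structure of a non-uniform lattice: there is a nonempty $\Lambda$-invariant family of pairwise disjoint open horoballs, finite modulo $\Lambda$, whose complement $N$ equals $\Lambda C$ for a compact set $C\subset N$. For a horoball $B$ of the family there are upper half-space coordinates $(v,y)\in\mathbb{R}^{n-1}\times(0,\infty)$, with metric $(|dv|^2+dy^2)/y^2$ and volume $y^{-n}\,dv\,dy$, in which $B=\{y>1\}$. The horosphere $\partial B=\{y=1\}$ is contained in $N$, since an open horoball meeting $\partial B$ meets $B$. Only finitely many horoballs have a closure that meets a given compact set, because each of them contains a unit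 ball within distance $2$ of that set, and these balls are disjoint and have equal volume.

Let $B_1,\dots,B_k$ be the horoballs with $\partial B_i\cap C\neq\emptyset$. For a horoball $B$, the stabilizer $\Lambda_B$ acts cocompactly on $\partial B$. Indeed, for each $B_i$ in the orbit of $B$ choose $\lambda_i$ with $\lambda_iB_i=B$; if $z\in\partial B\cap\lambda C$, then $\lambda^{-1}B=B_i$ for some $i$, so $\lambda\lambda_i^{-1}\in\Lambda_B$ and $z\in\Lambda_B\lambda_iC$. Elements of $\Lambda_B$ have the form $(v,y)\mapsto(\phi(v),y)$ with $\phi$ a Euclidean isometry, so $\Lambda_B$ is a discrete cocompact group of isometries of $\mathbb{R}^{n-1}$ and contains $\mathbb{Z}^{n-1}$ by Bieberbach's theorem. A hyperbolic group contains no copy of $\mathbb{Z}^2$, and $n-1\ge2$, so $\Lambda$ is not hyperbolic.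

Let $\pi\colon\mathbb{H}^n\to N$ be the identity on $N$ and $(v,y)\mapsto(v,1)$ on each horoball; it is continuous and $\Lambda$-equivariant. Let $\operatorname{dep}(z)=d(z,N)$, a $1$-Lipschitz function equal to $\log y$ on a horoball. Since $|dv|\le y\cdot\sqrt{|dv|^2+dy^2}/y$, the map $\pi$ expands lengths at depth $s$ by at most $e^s$. A geodesic segment meets finitely many horoballs, each in an interval, so if it has length $r$ and stays at depth at most $s$, its image under $\pi$ is a path in $N$ of length at most $re^s$.

\emph{Word length in $\Lambda$.} The set $\Sigma_0=\{\lambda\in\Lambda:d(C,\lambda C)\le1\}$ is finite because $\Lambda$ acts properly. Suppose that a path in $N$ of length $\ell$ joins a point of $C$ to a point of $\lambda^{-1}C$. Cut it at points $z_0,\dots,z_m$, $m=\lfloor\ell\rfloor+1$, with $d(z_i,z_{i+1})\le1$, and choose $\lambda_i$ with $z_i\in\lambda_iC$, $\lambda_0=e$, $\lambda_m=\lambda^{-1}$. Then $\lambda_i^{-1}\lambda_{i+1}\in\Sigma_0$, so $\lambda^{-1}$ is a product of $m$ elements of $\Sigma_0$. Any two points of $N$ are joined by such a path, the image of a geodesic, so $\Sigma_0$ generates $\Lambda$;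 it is symmetric, and for its word length $|\lambda|\le\ell+1$.

\emph{The cocycle $\alpha$.} The closed set $U=\{g\in G:\pi(go)\in C\}$ meets every $\Lambda$-orbit, since $\pi(\lambda go)=\lambda\pi(go)$ and $N=\Lambda C$. Choose $X_\Lambda\subset U$; it has finite measure because $\Lambda$ is a lattice. Let $x\in X_\Lambda$, $\gamma\in\Gamma$ and $\lambda=\alpha(\gamma,x)$. Then $x$ and $\lambda x\gamma^{-1}$ lie in $U$, so $\pi(xo)\in C$ and $\pi(x\gamma^{-1}o)\in\lambda^{-1}C$. The geodesic from $xo$ to $x\gamma^{-1}o$ has length $r=d(o,\gamma^{-1}o)$ and stays at depth at most $\operatorname{dep}(xo)+r$. Hence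
\[
|\alpha(\gamma,x)|\le1+re^{r}\,e^{\operatorname{dep}(xo)},
\]
and it remains to show that $e^{p\operatorname{dep}(xo)}$ is integrable on $X_\Lambda$. The image of $\mu$ under $g\mapsto go$ is a $G$-invariant measure, finite on compact sets because the stabilizer of $o$ is compact, so it is a constant multiple of the volume. For $t>0$, if $x\in X_\Lambda$ and $\operatorname{dep}(xo)\ge t$, then $xo$ lies in some $B_i$, in the set $\{(v,y):(v,1)\in C,\ y\ge e^t\}$, whose volume is $\operatorname{area}(C\cap\partial B_i)\int_{e^t}^\infty y^{-n}\,dy=\operatorname{area}(C\cap\partial B_i)\,e^{-(n-1)t}/(n-1)$. So $\mu\{x\in X_\Lambda:\operatorname{dep}(xo)\ge t\}\le A\,e^{-(n-1)t}$ for a constant $A$, and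
\[
\int_{X_\Lambda}e^{p\operatorname{dep}(xo)}\,d\mu(x)\le e^p\mu(X_\Lambda)+\sum_{j\ge1}e^{p(j+1)}A\,e^{-(n-1)j}<\infty
\]
because $p<n-1$. This proves (a). \qed

\subsection*{Proof of Proposition~\ref{prop:limits}(b): a random Hilbert path}

We want a random bi-infinite path with unit steps through all of $\mathbb{Z}^2$ whose law is invariant under translations. Moving one step along the path then defines an action of $\mathbb{Z}$, and unit steps make $\alpha$ bounded. The cocycle $\beta$ counts the steps between two given points of $\mathbb{Z}^2$. To keep it small we use a path that fills each dyadic square of side $2^j$ before leaving it: two neighbors lie in different such squares with probability $2^{-j}$, and otherwise they are fewer than $4^j$ steps apart. The exponent $1/2$ comes from comparing these two numbers.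

\emph{Finite Hilbert paths.} Let $Q_n=[0,2^n)^2\cap\mathbb{Z}^2$; a \emph{dyadic subsquare} of $Q_n$ is a set $2^ja+Q_j\subset Q_n$ with $a\in\mathbb{Z}^2$. There is a directed path $h_n$ with unit steps from $(0,0)$ to $(2^n-1,0)$ that visits every point of $Q_n$ exactly once and visits each dyadic subsquare in one block of consecutive steps. For $n=0$ it is a point. Given $h_n$, put $m=2^n$ and concatenate the images of $h_n$ under the maps
\[
(a,b)\mapsto(b,a),\quad(a,b+m),\quad(a+m,b+m),\quad(2m-1-b,\,m-1-a).
\]
They run from $(0,0)$ to $(0,m-1)$, from $(0,m)$ to $(m-1,m)$, from $(m,m)$ to $(2m-1,m)$, and from $(2m-1,m-1)$ to $(2m-1,0)$, so three unit steps join them. Each map carries $Q_n$ onto a quadrant of $Q_{n+1}$ and dyadic subsquares to dyadic subsquares, so $h_{n+1}$ has the required properties (Figure~\ref{fig:hilbert}).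

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw[gray,dashed] (-0.5,-0.5) rectangle (3.5,3.5) (1.5,-0.5)--(1.5,3.5) (-0.5,1.5)--(3.5,1.5);
\draw[thick,->] (0,0)--(1,0)--(1,1)--(0,1)--(0,3)--(1,3)--(1,2)--(2,2)--(2,3)--(3,3)--(3,1)--(2,1)--(2,0)--(2.9,0);
\foreach \a in {0,1,2,3} \foreach \b in {0,1,2,3} \fill (\a,\b) circle (1.6pt);
\end{tikzpicture}
\caption{The directed Hilbert path through the $4\times4$ grid. It has unit steps and visits each of the four $2\times2$ dyadic subsquares (dashed) in one block of consecutive steps.}
\label{fig:hilbert}
\end{figure}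

\emph{An invariant limit.} Let $E$ be the compact metrizable space of pairs $x=(\omega,(a_j)_{j\ge1})$, where $\omega$ is a set of directed unit edges of $\mathbb{Z}^2$ and $a_j\in(\mathbb{Z}/2^j\mathbb{Z})^2$. The \emph{level-$j$ squares} of $x$ are the sets $u+Q_j$ with $u\equiv a_j\pmod{2^j}$; they partition $\mathbb{Z}^2$. Let $v\in\Lambda=\mathbb{Z}^2$ act by translating $v$ to the origin: $\tau_vx=(\omega-v,(a_j-v)_j)$. This action is continuous, and it is free, since $v\equiv0\pmod{2^j}$ for all $j$ forces $v=0$. For $V\in\mathbb{Z}^2$ let $\xi_n(V)=(h_n-V,(-V\bmod2^j)_j)$, where $h_n$ stands for its edge set; then $\tau_v\xi_n(V)=\xi_n(V+v)$. Let $\theta_n$ be the law of $\xi_n(V_n)$ with $V_n$ uniform on $Q_n$, and let $\theta$ be a weak-$*$ limit of a subsequence. A set defined by finitely many coordinates of $E$ is closed and open, so its $\theta$-measure is the limit of its $\theta_n$-measures.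

The measure $\theta$ is $\Lambda$-invariant: at most $|v|_12^n$ of the $4^n$ points of $Q_n+v$ lie outside $Q_n$, so $|\int\psi\circ\tau_v\,d\theta_n-\int\psi\,d\theta_n|\le2\|\psi\|_\infty|v|_12^{-n}$ for continuous $\psi$. Moreover, $\theta$-almost every $x$ has the following properties.
\begin{enumerate}
\item[(1)] Every vertex has in-degree and out-degree at most $1$ in $\omega$, and $a_{j+1}\equiv a_j\pmod{2^j}$ for all $j$, so each level-$j$ square lies in a level-$(j+1)$ square.
\item[(2)] For each $j$, the edges of $\omega$ with both ends in a given level-$j$ square form a directed path through all points of that square.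
\item[(3)] Any two points of $\mathbb{Z}^2$ lie in a common level-$j$ square for some $j$.
\item[(4)] Every vertex has in-degree and out-degree exactly $1$.
\end{enumerate}
Property (1) is a countable family of finite-coordinate conditions satisfied by every $\xi_n(V)$. For (2), fix $j$ and $u\in\mathbb{Z}^2$, and consider the event that $u+Q_j$ is a level-$j$ square in which (2) fails. For $\xi_n(V)$ it can occur only if $u+Q_j+V\not\subset Q_n$, since otherwise $u+V+Q_j$ is a dyadic subsquare of $Q_n$; the probability of this tends to $0$ as $n\to\infty$. For (3), note that $a_j$ is uniform under $\theta_n$ for $n\ge j$, hence under $\theta$. Two neighbors $u$ and $u+e_i$ are in different level-$j$ squares exactly when the $i$th coordinates of $u+e_i$ and $a_j$ agree modulo $2^j$, which has probability $2^{-j}$. Joining $u$ to $u'$ by $|u-u'|_1$ unit steps, we get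
\begin{equation}\label{eq:separate}
\theta\{u,u'\text{ lie in different level-$j$ squares}\}\le|u-u'|_1\,2^{-j},
\end{equation}
so the probability that they are separated at every level is $0$. For (4), properties (2) and (3) show that of any two distinct vertices, one is the end of a directed path starting at the other; so at most one vertex has in-degree $0$. The events ``$u$ has in-degree $0$'', $u\in\mathbb{Z}^2$, are thus almost surely disjoint and have equal probability by invariance, so they are null. The same argument with the edges reversed applies to out-degrees.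

Let $E_0\subset E$ be the invariant Borel set of full measure where (1)--(4) hold. For $x\in E_0$, the map $\sigma_x$ sending a vertex to the end of its outgoing edge is a bijection of $\mathbb{Z}^2$ by (4), and it has a single orbit by (2) and (3). The orbit is infinite, so
\[
c(\cdot,x)\colon\mathbb{Z}\to\mathbb{Z}^2,\qquad c(k,x)=\sigma_x^k(0),
\]
is a bijection, with $|c(k,x)|_1\le|k|$ because the steps are unit steps.

\emph{The coupling.} From $\sigma_{\tau_vx}(u)=\sigma_x(u+v)-v$ we get $\sigma^k_{\tau_vx}(0)=\sigma^k_x(v)-v$ for all $k\in\mathbb{Z}$. Taking $v=c(l,x)$ gives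
\[
c(k+l,x)=c(k,\tau_{c(l,x)}x)+c(l,x).
\]
Let $\Omega=E_0\times\mathbb{Z}^2$ with the product of $\theta$ and counting measure, and let $\lambda\in\Lambda=\mathbb{Z}^2$ and $k\in\Gamma=\mathbb{Z}$ act by
\[
\lambda(x,u)=(x,u+\lambda),\qquad k(x,u)=(\tau_{c(k,x)}x,\;u-c(k,x)).
\]
The second formula defines an action by the identity above. The actions commute. They are free, because $c(k,x)\neq0$ for $k\neq0$. They preserve the measure, because $k$ acts as a bijection which on the piece $\{c(k,x)=v\}$ agrees with the measure-preserving map $(x,u)\mapsto(\tau_vx,u-v)$. The set $E_0\times\{0\}$ has measure $1$ and is a fundamental domain for both: $\lambda(x,u)$ lies in it exactly when $\lambda=-u$, and $k(x,u)$ lies in it exactly when $c(k,x)=u$, which has a unique solution $k$. Put $X_\Gamma=X_\Lambda=E_0\times\{0\}$. Then $\alpha(k,(x,0))=c(k,x)$ has length at most $|k|$, and $\beta(\lambda,(x,0))$ is the integer $k$ with $\sigma_x^k(0)=\lambda$. If $0$ and $\lambda$ lie in a common level-$j$ square, they lie on a directed path of $\omega$ with $4^j$ vertices by (2), so $|k|<4^j$. By \eqref{eq:separate}, $\theta\{|\beta(\lambda,\cdot)|\ge4^j\}\le|\lambda|_12^{-j}$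 for $j\ge1$, and therefore
\[
\int|\beta(\lambda,\cdot)|^p\,d\theta\le4^p+|\lambda|_1\sum_{j\ge1}4^{p(j+1)}2^{-j}<\infty\qquad\text{for }0<p<\tfrac12 .
\]
This proves (b). \qed

Since $\mathbb{Z}$ is hyperbolic and $\mathbb{Z}^2$ is not, this coupling satisfies every hypothesis of Theorem~\ref{thm:asym} except the integrability of $\beta$, and the conclusion fails.

\begin{thebibliography}{9}

\bibitem{DKLMT}
Thiebout Delabie, Juhani Koivisto, Fran\c{c}ois Le Ma\^itre, Romain Tessera,
\emph{Quantitative measure equivalence between amenable groups},
arXiv:2002.00719 (2020).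

\bibitem{GdlH}
Ghys and de la Harpe,
\emph{Sur les groupes hyperboliques d'apr\`es Mikhael Gromov}.

\end{thebibliography}
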